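# Two homologous planes in a flipped locus: fourfold flips and flops with $\underline h^{2,3}(X)>\underline h^{2,3}(X^+)$

All varieties are complex. MHS means mixed Hodge structure, and [KM] is Kollár–Mori, *Birational Geometry of Algebraic Varieties*.

## 1. One equation, two quotients

Fix $m\in\{1,2\}$. Let the torus $(\mathbb C^*)^2\ni(\lambda,\mu)$ act on $\mathbb C^7$, with coordinates $x,y,w,s,u,v,t$, by the weights
$$x,y,w,s:(1,0),\qquad u:(-1,1),\qquad v:(-m,1),\qquad t:(0,1),$$
and put
$$G=u\,a(w,s)+v\,b(x,y)+t\,xy,\qquad a=w^3+s^3,\quad b=x^{m+2}+y^{m+2}. \tag{1}$$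
All three terms have weight $(2,1)$. The polynomial $G$ is irreducible: it is linear in $u$, and its coefficients $a$ and $vb+txy$ are coprime, because every factor of $a$ involves only $w,s$ and divides neither $b$ nor $xy$.

Write $\mathbf z=(x,y,w,s)$. We take two GIT quotients of $\mathbb C^7$. Recall the criterion for a character $\chi$. An invariant section of $k\chi$ is a combination of monomials of weight $k\chi$. Hence a point is $\chi$-semistable iff $\chi$ lies in the cone spanned by the weights of its nonzero coordinates. Draw the rays $(1,0),(0,1),(-1,1),(-m,1)$ in the plane.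

* For $\chi=(-1,2)$, which lies strictly between $(0,1)$ and $(-1,1)$, we need a nonzero coordinate on each side: one of $u,v$ and one of $\mathbf z,t$.
* For $\chi=(1,1)$, strictly between $(1,0)$ and $(0,1)$, we need one of $\mathbf z$ and one of $u,v,t$.

So the quotients are
$$A=\{(u,v)\neq0,\ (\mathbf z,t)\ne0\}/(\mathbb C^*)^2,\qquad A^+=\{\mathbf z\neq 0,\ (u,v,t)\neq0\}/(\mathbb C^*)^2 .$$
Neither character lies on the ray of a weight, so the weights of the nonzero coordinates of a semistable point span the plane. Its stabilizer is therefore finite, and $A,A^+$ are geometric quotients. All weights are positive for the functional $(i,j)\mapsto i+3j$, so only constants have weight $0$, and $A,A^+$ are projective. Both have dimension $5$. Now set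
$$X=\{G=0\}\subset A,\qquad X^+=\{G=0\}\subset A^+,\qquad U=\{G=0,\ \mathbf z\ne0,\ (u,v)\ne0\}/(\mathbb C^*)^2 .$$
These are irreducible fourfolds, and $U$ is open in both. What lies outside $U$ is easy to read off.

* In $X$: if $\mathbf z=0$ then $G=0$ automatically, and $t\neq0$. Normalizing $t=1$ leaves $\lambda$ acting on $(u,v)$ with weights $(-1,-m)$, so $X\setminus U=C:=\{\mathbf z=0\}\cong\mathbb P(1,m)$, a smooth rational curve.
* In $X^+$: if $u=v=0$ then $t\ne0$ and $G=0$ becomes $xy=0$. So $X^+\setminus U=S:=S_1\cup S_2$, where $S_1=\{u=v=x=0\}\cong\mathbb P^2$ and $S_2=\{u=v=y=0\}\cong\mathbb P^2$ meet along a line.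

The birational map $X\dashrightarrow X^+$ thus removes a curve and inserts two planes. We shall see that it is a flop for $m=1$ and a flip for $m=2$. **The point of the construction is that the two planes $S_1\neq S_2$ have the same class in $H_4(X^+,\mathbb Q)$**: they are the zero and the pole of the single rational function $x/y$ on the threefold $X^+\cap\{u=0\}$. This one linear relation creates a class in $H^5(X)$ that is absent from $H^5(X^+)$.

## 2. Hodge–Du Bois numbers under flips and flops

**Definition (Hodge–Du Bois numbers).** For a projective variety $Y$,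
$$\underline h^{p,q}(Y)=\dim_{\mathbb C}\mathbb H^q(Y,\underline\Omega_Y^p)=\dim \mathrm{gr}^p_FH^{p+q}(Y,\mathbb C),$$
where $\underline\Omega^p_Y$ is the $p$-th Du Bois complex and $F$ is the Hodge filtration of Deligne's MHS. We use only the second expression.

If $Y$ is smooth these are the usual Hodge numbers. For a nodal plane cubic, $H^1$ is one-dimensional of type $(0,0)$, so $\underline h^{0,1}=1$ and $\underline h^{1,0}=0$: the symmetry in $p,q$ is lost when the weight drops.

We write $\mathbb Q(-k)$ for the one-dimensional Hodge structure of type $(k,k)$ and weight $2k$, so $\mathrm{gr}_F^p\mathbb Q(-k)=0$ unless $p=k$. The functors $\mathrm{gr}_F^p$ and $\mathrm{gr}^W_i$ are exact on MHS. If $H^5(X)=\mathbb Q(-2)$, then $\underline h^{2,3}(X)=1$ and $\underline h^{3,2}(X)=0$.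

**Definition (singularities).** A normal variety is $\mathbb Q$-*factorial* if every Weil divisor has a Cartier multiple. For a divisor $E$ over $Y$, $a(E,Y)$ is its *discrepancy*: the coefficient of $E$ in $K_{\widetilde Y}-f^*K_Y$ on a model $f:\widetilde Y\to Y$ on which $E$ appears. For a pair, $a(E,Y,B)$ is the coefficient in $K_{\widetilde Y}-f^*(K_Y+B)$. $Y$ is *terminal* if $a(E,Y)>0$ for all exceptional $E$. The pair $(Y,B)$ is *lc* if $a(E,Y,B)\ge-1$ for all $E$, and *plt* if $a(E,Y,B)>-1$ for all exceptional $E$.

For example, blowing up the threefold node in $\mathbb C^4$ gives a smooth threefold and one exceptional divisor, of discrepancy $3-2=1$; so the node is terminal. The pair $(\mathbb C^2,\{xy=0\})$ is lc but not plt: the blow-up of $0$ has discrepancy $1-2=-1$.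

**Definition (flops, flips).** A *flopping contraction* is a small proper birational $g:X\to Z$ with $Z$ normal and $K_X\equiv_g0$. If $-(K_X+D)$ is $g$-ample, the *$D$-flop* is the $(K_X+D)$-flip [KM, Def. 6.10]: a small $g^+:X^+\to Z$ such that $K_{X^+}+D^+$ is $\mathbb Q$-Cartier and $g^+$-ample, $D^+$ being the strict transform. The *flip* of a $K_X$-negative small extremal contraction is the case $D=0$.

In dimension 3 the following is known, for $X$ projective with $\mathbb Q$-factorial terminal singularities. For a $D$-flop with $X^+$ $\mathbb Q$-factorial, all $\underline h^{p,q}$ agree. For the flip of a $K_X$-negative extremal ray, all $\underline h^{p,q}$ with $(p,q)\ne(1,2)$ agree, and $\underline h^{1,2}(X)\le\underline h^{1,2}(X^+)$. Sung Gi Park and Mihnea Popa ("Q-factoriality and Hodge-Du Bois theory", arXiv:2508.17748, 2025) are the source of the following problem. Let $X$ be projective with $\mathbb Q$-factorial terminal singularities, of dimension $n\ge4$. Prove or disprove: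

* **(a)** for a flopping contraction $g$, a divisor $D\in\mathrm{Div}_{\mathbb Q}(X)$ and the $D$-flop $X^+$, assumed $\mathbb Q$-factorial, $\underline h^{n-2,n-1}(X)=\underline h^{n-2,n-1}(X^+)$;
* **(b)** for the flip $X^+$ of a $K_X$-negative extremal ray, $\underline h^{n-2,n-1}(X)\le\underline h^{n-2,n-1}(X^+)$.

Both are false, for every $n\ge4$.

**Theorem A.** For $m\in\{1,2\}$ there is a projective fourfold $X=X_m$ with $\mathbb Q$-factorial terminal singularities and $\rho(X)=2$, a small contraction $g:X\to Z$ of an extremal ray, and a small $g^+:X^+\to Z$ with $X^+$ projective and $\mathbb Q$-factorial, such that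

* $m=1$: $g$ is a flopping contraction and $X^+$ is the $D$-flop of $g$ for a suitable $D$;
* $m=2$: $g$ is the flipping contraction of a $K_X$-negative extremal ray and $X^+$ is its flip;
* in both cases $H^5(X,\mathbb Q)\cong\mathbb Q(-2)$ and $H^5(X^+,\mathbb Q)=0$. Hence $\underline h^{2,3}(X)=1$, $\underline h^{2,3}(X^+)=0$.

For $n=4+k$, the varieties $X\times\mathbb P^k$, $X^+\times\mathbb P^k$ violate (a) (if $m=1$) and (b) (if $m=2$): $\underline h^{n-2,n-1}$ equals $1$ and $0$ respectively.

The varieties are those of Section 1. Before verifying this, let us see why the question comes down to relations between codimension-two cycles.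

## 3. What the common open set determines

**Theorem B.** Let $X,X^+$ be normal projective varieties of dimension $n\ge3$ with closed subsets $\Sigma,\Sigma^+$ of dimension $\le n-2$ and an isomorphism $U:=X\setminus\Sigma\cong X^+\setminus\Sigma^+$. (This covers all flips and flops.) Let $S_1,\dots,S_r$ be the $(n-2)$-dimensional components of $\Sigma$, and put
$$\delta(X)=\dim\ker\Big(\bigoplus_i\mathbb Q[S_i]\to H_{2n-4}(X,\mathbb Q)\Big),\qquad \omega(X)=\dim\mathrm{gr}^W_{2n-4}H^{2n-3}(X,\mathbb Q).$$
Define $r^+,\delta(X^+),\omega(X^+)$ similarly.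

1. $\underline h^{p,q}(X)=\underline h^{p,q}(X^+)$ whenever $p+q\ge2n-2$, and whenever $p+q=2n-3$ and $p\neq n-2$.
2. $\underline h^{n-2,n-1}(X)-\underline h^{n-2,n-1}(X^+)=\delta(X^+)-\delta(X)=\omega(X)-\omega(X^+)$. So the equality in (a) holds iff $\delta(X)=\delta(X^+)$, and the inequality in (b) holds iff $\delta(X)\ge\delta(X^+)$.
3. $-\max(r-1,0)\le\underline h^{n-2,n-1}(X)-\underline h^{n-2,n-1}(X^+)\le\max(r^+-1,0)$. In particular the inequality in (b) holds if $r^+\le1$, and the equality in (a) holds if $r,r^+\le1$. The upper bound is attained by Theorem A ($r=0$, $r^+=2$), so the condition $r^+\le1$ cannot be relaxed to $r^+\le2$.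
4. If $X$ is a rational homology manifold outside a closed subset of codimension $\ge4$ (e.g. has quotient singularities in codimension $3$), then $\underline h^{n-2,n-1}(X)\le\underline h^{n-2,n-1}(X^+)$. If this holds for both $X$ and $X^+$, equality holds.

Here $\delta$ counts linear relations between the components $S_i$, and $\omega$ measures the failure of $H^{2n-3}(X)$ to be pure in the next weight down.

**Step 1: an exact sequence that isolates $\delta$.** This step compares $X$ with $U$. Since $\dim\Sigma\le n-2$, we have $H^j(\Sigma)=0$ for $j\ge2n-3$ and $H^{2n-4}(\Sigma)=\mathbb Q(-(n-2))^r$. Consider the exact sequence of MHS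
$$H^{j-1}(X)\to H^{j-1}(\Sigma)\to H^j_c(U)\to H^j(X)\to H^j(\Sigma).$$
For $j\ge 2n-2$ both $\Sigma$-terms vanish, so $H^j_c(U)=H^j(X)$. For $j=2n-3$ the last term vanishes. The restriction $H^{2n-4}(X)\to H^{2n-4}(\Sigma)$ is dual to $\bigoplus_i\mathbb Q[S_i]=H_{2n-4}(\Sigma)\to H_{2n-4}(X)$, so its cokernel has dimension $\delta(X)$. As a quotient of $\mathbb Q(-(n-2))^r$, the cokernel is $\mathbb Q(-(n-2))^{\delta(X)}$. Hence
$$0\to\mathbb Q(-(n-2))^{\delta(X)}\to H^{2n-3}_c(U)\to H^{2n-3}(X)\to0 \tag{2}$$
is exact, and the same holds for $X^+$ with the same $U$.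

**Step 2: parts 1 and 2.** For $p+q\ge2n-2$, both sides of part 1 equal $\dim\mathrm{gr}_F^pH^{p+q}_c(U)$. In degree $2n-3$ apply $\mathrm{gr}_F^p$ to (2). If $p\ne n-2$ the left term contributes nothing, which gives part 1. If $p=n-2$,
$$\underline h^{n-2,n-1}(X)+\delta(X)=\dim\mathrm{gr}_F^{n-2}H^{2n-3}_c(U)=\underline h^{n-2,n-1}(X^+)+\delta(X^+).$$
This is the first equality of part 2. Next apply $\mathrm{gr}^W_{2n-4}$, using that $\mathbb Q(-(n-2))$ has weight $2n-4$: we get $\delta(X)+\omega(X)=\dim\mathrm{gr}^W_{2n-4}H_c^{2n-3}(U)=\delta(X^+)+\omega(X^+)$, the second equality.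

**Step 3: the bounds of part 3.** Each $[S_i]\neq0$ in $H_{2n-4}(X)$, because its degree against a power of an ample class is positive. So $\delta(X)=0$ if $r=0$ and $\delta(X)\le r-1$ otherwise; that is, $0\le\delta(X)\le\max(r-1,0)$. The same holds for $X^+$. Insert this in part 2. (Attainment of the upper bound follows once Theorem A is proved; see Section 8.)

**The simplest cases.** Let $X$ be a smooth projective fourfold containing $P\cong\mathbb P^2$ with normal bundle $\mathcal O(-1)^{\oplus2}$. Blow up $P$, and contract the exceptional divisor $\mathbb P^2\times\mathbb P^1$ in the other direction to a smooth $X^+$ (assumed projective) containing a curve $\mathbb P^1$ with normal bundle $\mathcal O(-1)^{\oplus3}$. The blow-up formula computes $H^5$ of the common blow-up as $H^5(X)\oplus H^3(\mathbb P^2)(-1)$ and as $H^5(X^+)\oplus H^3(\mathbb P^1)(-1)\oplus H^1(\mathbb P^1)(-2)$. All the extra terms vanish, so $H^5(X)\cong H^5(X^+)$ and $\underline h^{2,3}$ does not change. In terms of Theorem B, $r=1$ and $r^+=0$, so no relation is possible.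

More generally, part 3 says that a violation of (b) needs at least two $(n-2)$-dimensional components in $\Sigma^+$, linearly dependent in homology.

## 4. Purity of $H^{2n-3}$ and the codimension-three points where it fails

A natural way to prove (b) is now in sight. By part 2, (b) holds as soon as $\omega(X)=0$, and this follows if $H^{2n-3}(X)$ is pure of weight $2n-3$. Part 4 shows how far this goes.

**Definition.** An $n$-dimensional variety $V$ is a *rational homology manifold* if every link in it is a rational homology $(2n-1)$-sphere. Quotient singularities are examples: $\mathbb C^2/\pm1$ has link $\mathbb{RP}^3$. The threefold node is not one: its link is $S^2\times S^3$.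

Let $IC$ be the intersection complex of $X$ normalized by $IC|_{X_{\mathrm{reg}}}=\mathbb Q$. On a rational homology manifold $V\subset X$ one has $IC|_V=\mathbb Q_V$. Along a stratum $i_R:R\hookrightarrow X$ of codimension $c$,
$$\mathcal H^j(i_R^!IC)=0\quad\text{for } j\le c \tag{3}$$
(Beilinson–Bernstein–Deligne).

**Proof of Theorem B, part 4.** It suffices to show $\omega(X)=0$. Then part 2 gives $\underline h^{n-2,n-1}(X)-\underline h^{n-2,n-1}(X^+)=-\omega(X^+)\le0$, and if $\omega(X^+)=0$ too, equality holds. Let $T\subset X$ be closed of codimension $\ge4$ with $V=X\setminus T$ a rational homology manifold.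

**Step 1: $IH^3(X)\cong H^3(V)$.** Stratify $X$ so that $IC$ is constructible and $T$ is a union of strata. Choose closed sets $T=T_0\supset T_1\supset\cdots\supset T_N=\varnothing$ with $T_k\setminus T_{k+1}$ a disjoint union of strata $R$, each open in $T_k\setminus T_{k+1}$. In the exact sequence
$$H^j_{T_{k+1}}(X,IC)\to H^j_{T_k}(X,IC)\to\bigoplus_RH^j(R,i_R^!IC)$$
the right-hand term vanishes for $j\le4$, by (3) and $c\ge4$. Descending induction on $k$ gives $H^j_T(X,IC)=0$ for $j\le4$. From
$$H^3_T(X,IC)\to IH^3(X)\to H^3(V,\mathbb Q)\to H^4_T(X,IC)$$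
we get $IH^3(X)\cong H^3(V,\mathbb Q)$.

**Step 2: transfer purity to $H^{2n-3}(X)$.** By Saito's theory of mixed Hodge modules the isomorphism of Step 1 is one of MHS, and $IH^3(X)$ is pure of weight $3$. Poincaré duality on $V$ gives $H^{2n-3}_c(V)\cong H^3(V)^\vee(-n)$, pure of weight $2n-3$. Since $\dim T\le n-4$, $H^{2n-4}(T)=H^{2n-3}(T)=0$, so $H^{2n-3}(X)=H^{2n-3}_c(V)$ is pure of weight $2n-3$, and $\omega(X)=0$. $\square$

**Where this stops.** Suppose $T$ only has codimension $3$. Step 2 still gives $H^{2n-3}(X)\cong H^3(V)^\vee(-n)$, because $\dim T\le n-3$ and $2(n-3)<2n-4$. But (3) now gives only $H^j_T(X,IC)=0$ for $j\le3$, so $IH^3(X)\hookrightarrow H^3(V)$ may fail to be onto, the obstruction lying in $H^4_T(X,IC)$. This group can be nonzero. At a threefold node $0$, the space $\mathcal H^4(i_0^!IC)$ is dual to the stalk $\mathcal H^2(IC)_0=H^2(S^2\times S^3)=\mathbb Q$. The same happens along a codimension-3 locus of type (node)$\times$disc.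

So a counterexample to (b) must satisfy two requirements: $X$ fails to be a rational homology manifold along a codimension-3 locus, and $\Sigma^+$ contains several components with a relation between them. In (1), the term $t\,xy$ serves both. On $u=v=0$ it splits $S$ into two planes; near $C$, where $t\ne0$, it produces singularities of type $x'y'+\cdots=0$. We now verify everything.

## 5. The contractions and the class group

**Step 1: stabilizers and charts.** We find out where the quotients are smooth. On $A^+$, $\mathbf z\neq0$ forces $\lambda=1$, and then $(u,v,t)\ne0$ forces $\mu=1$. So the action is free, and $A^+$ is a smooth $\mathbb P^2$-bundle over $\mathbb P^3_{\mathbf z}$. On $A$, if $\mathbf z\ne0$ the stabilizer is trivial for the same reason. If $\mathbf z=0$, then $t\neq0$ gives $\mu=1$; if $u\ne0$ then $\lambda=1$; and if $u=0$ the stabilizer is $\lambda^m=1$. So the action is free except, for $m=2$, over the single point $q_0=\{\mathbf z=0,u=0\}$, with stabilizer $\mu_m$.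

Whenever two coordinates have weights forming a basis of $\mathbb Z^2$, the open set where both are nonzero is $\mathbb C^5$: normalize both to $1$. At $q_0$ we normalize $v=t=1$, which leaves $\mu_m$ acting.

Let $\mathcal O(i,j)$ denote the rank one reflexive sheaf of weight $(i,j)$. On $A$, the sheaves $\mathcal O(0,1)$ and $\mathcal O(m,0)$ are invertible, since the stabilizer at $q_0$ acts trivially through these characters.

**Step 2: singular loci and normality.** Where the torus acts freely, the singular points are the common zeros of the partials of $G$. From $\partial_uG=a$, $\partial_vG=b$, $\partial_tG=xy$ we get $a=b=xy=0$, so $x=y=0$. When $\mathbf z\neq0$, it follows that $[w:s]$ is one of the three roots of $w^3+s^3$, giving points $p_1,p_2,p_3\in\mathbb P^3$; in particular $w\neq0$. Then $\partial_wG=3uw^2=0$ gives $u=0$. The remaining partials then vanish: $\partial_sG=3us^2=0$, and $\partial_xG=v\,\partial_xb+ty$, $\partial_yG=v\,\partial_yb+tx$ vanish at $x=y=0$. Hence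
$$\mathrm{Sing}\,X^+=\bigcup_j\Sigma_j,\quad\Sigma_j=\{x=y=u=0,\ [w:s]=p_j\},\qquad \mathrm{Sing}\,U=\bigcup_j\big(\Sigma_j\cap\{v\neq0\}\big),$$
and $\mathrm{Sing}\,X\subset C\cup\mathrm{Sing}\,U$. All these loci are curves, of codimension $3$. A hypersurface in a smooth variety is $S_2$, so with singular locus of codimension $\ge2$ it is normal. This applies to $X^+$ and to $X\setminus\{q_0\}$. Near $q_0$, $X=Y/\mu_m$, where $Y$ is a hypersurface in $\mathbb C^5$ and $Y\setminus\{0\}\to X\setminus\{q_0\}$ is étale. So $Y$ is normal and hence so is $X$. On $X$ we read $\mathcal O(i,j)$ as the reflexive extension of the line bundle on $X\setminus\{q_0\}$.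

**Step 3: the contractions.** We contract $C$ and $S$ onto the same variety. The sections
$$t,\qquad uz_i,\qquad v\mathbf z^I\ (|I|=m)$$
of $\mathcal O(0,1)$ have no common zero on $A$ or on $A^+$. Indeed, if $t=0$, then in both cases $\mathbf z\neq0$ and $(u,v)\ne0$, so some $uz_i$ or $vz_i^m$ is nonzero. They define morphisms from $A$ and $A^+$ to the same $\mathbb P^M$.

Let $\tau=uz_i$ or $\tau=vz_i^m$. Then $\{\tau\ne0\}=\{z_i\ne0,r\ne0\}$ with $r=u$ or $r=v$ respectively. This set lies in both quotients, and since the weights of $z_i$ and $r$ form a basis of $\mathbb Z^2$, it is $\mathbb C^5$ with $z_i=r=1$. Its remaining coordinates are ratios of our sections. First, $t=t/\tau$. Next, a coordinate $x'\in\{x,y,w,s\}$ is $(ux')/(uz_i)$ or $(vx'z_i^{m-1})/(vz_i^m)$. Finally, the other one of $u,v$ is $(vz_i^m)/(uz_i)$ or $(uz_i)/(vz_i^m)$. Hence $\{\tau\neq0\}$ embeds as a closed subset of $\{\tau\ne0\}\subset\mathbb P^M$. The complement of these sets is $\{\mathbf z=0\}$ in $A$ and $\{u=v=0\}$ in $A^+$, and it maps to the one point where only $t\neq0$.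

So the morphisms $\psi:X\to\mathbb P^M$ and $\psi^+:X^+\to\mathbb P^M$ agree on $U$ and are injective there. Each is birational onto its image, $\psi$ contracts exactly $C$, and $\psi^+$ contracts exactly $S$, to a point not in the image of $U$. Because $X,X^+$ are normal and $C,S$ have codimension $\ge2$, for every open $B\subset\mathbb P^M$ functions on $\psi^{-1}(B)$ and on $(\psi^+)^{-1}(B)$ are the same as functions on their common trace on $U$. So $\psi_*\mathcal O_X=\psi^+_*\mathcal O_{X^+}$, and both Stein factorizations have the same target, namely $Z=\mathrm{Proj}\bigoplus_kH^0(U,\mathcal O(0,k))$, which is normal. Since $C$ and $S$ are connected, each is one fiber of the resulting $g:X\to Z$, $g^+:X^+\to Z$. All other fibers are single points, so $g,g^+$ are isomorphisms over $Z\setminus\{\mathrm{pt}\}$. They are small, with exceptional loci $C$ and $S$. Also, $\mathcal O(0,1)$ is the pullback of an ample line bundle on $Z$, since $Z\to\mathbb P^M$ is finite.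

**Step 4: $\mathbb Q$-factoriality.** Consider $\pi:X^+\to\mathbb P^3_{\mathbf z}$. The equation $G$ is linear in $(u,v,t)$ with coefficients $a,b,xy$. These vanish together exactly at $p_1,p_2,p_3$. Put $P^\circ=\mathbb P^3\setminus\{p_1,p_2,p_3\}$ and $N=\pi^{-1}(P^\circ)$. Over $P^\circ$ the equation cuts out a rank 2 subbundle, so $N$ is a $\mathbb P^1$-bundle with relative $\mathcal O(1)=\mathcal O(0,1)$, while $\pi^{-1}(p_j)\cong\mathbb P^2$ has codimension $2$ in $X^+$. Removing closed sets of codimension $\ge2$ does not change class groups, so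
$$\mathrm{Cl}(X)=\mathrm{Cl}(U)=\mathrm{Cl}(X^+)=\mathrm{Cl}(N)=\mathbb Z\,\mathcal O(1,0)\oplus\mathbb Z\,\mathcal O(0,1),$$
because $\mathrm{Cl}(P^\circ)=\mathrm{Cl}(\mathbb P^3)=\mathbb Z$. Both generators are Cartier on $X^+$. On $X$, $\mathcal O(0,1)$ and $\mathcal O(m,0)$ are Cartier. So $X$ and $X^+$ are $\mathbb Q$-factorial.

**Step 5: degrees, the extremal ray and canonical classes.** On $C$ the section $t$ has no zero, so $\mathcal O(0,1)\cdot C=0$. The section $v$ of the invertible sheaf $\mathcal O(-m,1)$ vanishes on $C$ only at the point $v=0$. In the chart $u=t=1$, $v$ is the coordinate of $C$, so the zero is simple and $\mathcal O(-m,1)\cdot C=1$. Hence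
$$\mathcal O(0,1)\cdot C=0,\qquad \mathcal O(1,0)\cdot C=-\tfrac1m. \tag{4}$$
The class $\mathcal O(0,1)$ is nef and big, hence not numerically trivial. With (4) this shows that $\mathcal O(1,0),\mathcal O(0,1)$ are numerically independent, so $\rho(X)=2$. The closed cone of curves of $X$ contains no line, so its intersection with the line $\mathcal O(0,1)^\perp\subset N_1(X)$ is the ray $\mathbb R_{\ge0}[C]$. This ray is extremal. Since $\mathcal O(0,1)\cdot\Gamma=0$ only for $\Gamma=C$, its contraction is $g$.

The weights add up to $(3-m,3)$. By the Euler sequence, $K_A=\mathcal O(m-3,-3)$ off $q_0$, and likewise on $A^+$. Adjunction with $G$ of weight $(2,1)$, on $X\setminus\{q_0\}$ and then reflexively, gives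
$$K_X=\mathcal O(m-1,-2),\qquad K_{X^+}=\mathcal O(m-1,-2),\qquad K_X\cdot C=-\tfrac{m-1}m .$$
On $S$, $t\ne0$ makes $\mathcal O(0,1)$ trivial, and $\mathcal O(1,0)|_{S_i}=\mathcal O_{\mathbb P^2}(1)$. So $\mathcal O(1,0)$ is $g^+$-ample, while by (4) $\mathcal O(-1,0)$ is $g$-ample.

* $m=1$: $K_X=\mathcal O(0,-2)\equiv_g0$, so $g$ is a flopping contraction. Let $D=\{w=0\}\cap X\in|\mathcal O(1,0)|$. Then $K_X+D=\mathcal O(1,-2)$ is $g$-antiample, and $K_{X^+}+D^+=\mathcal O(1,-2)$ is $g^+$-ample. So $X^+$ is the $D$-flop of $g$.
* $m=2$: $K_X\cdot C=-\frac12<0$, and $K_{X^+}=\mathcal O(1,-2)$ is $g^+$-ample. So $g$ is the flipping contraction of a $K_X$-negative extremal ray and $X^+$ is its flip.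

## 6. $X$ is terminal

A divisor over $X$ that is exceptional and whose center is not contained in $\mathrm{Sing}\,X$ has $a\ge1$. So only centers inside $\mathrm{Sing}\,X\subset C\cup\mathrm{Sing}\,U$ matter. These are the points of $\Sigma_j\cap U$, the closures in $X$ of $\Sigma_j\cap U$ (which add only the point $q_0$), the points of $C$ other than $q_0$, the curve $C$, and $q_0$. We may work on analytic germs, since a resolution of the algebraic germ is also one of the analytic germ.

We use the Morse lemma with parameters: if $f(x,y;p)$ vanishes to order $\ge2$ along $x=y=0$ with nondegenerate Hessian in $(x,y)$, then $f=x'y'$ with $(x',y',p)$ local coordinates. If $T$ is terminal, then $T\times\mathrm{disc}$ is terminal: multiply a resolution by the disc. Finally, recall that a threefold hypersurface point is *cDV* if some hyperplane section through it is a Du Val surface singularity.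

**Lemma.** Let $Y$ be a normal hypersurface in a smooth 5-fold, and $H\subset Y$ a Cartier divisor with an isolated cDV point at $y$. Then $a(E,Y)\ge1$ for every $E$ with center $y$.

*Proof.* $H$ is terminal at $y$ (Reid; [KM, 5.38]), so by inversion of adjunction [KM, 5.50] the pair $(Y,H)$ is plt near $y$. Since $Y$ is a hypersurface, $K_Y+H$ is Cartier, so $a(E,Y,H)$ is an integer $>-1$, that is, $\ge0$. As $y\in H$, $\mathrm{ord}_EH\ge1$, and $a(E,Y)=a(E,Y,H)+\mathrm{ord}_EH\ge1$. $\square$

**Step 1: the points and curves of $\Sigma_j\cap U$.** Set $v=s=1$. Then $\alpha=a(w,1)$ is a local coordinate, since the roots of $a$ are simple, and $X$ is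
$$u\alpha+b(x,y)+t\,xy=0 .$$
The section $t=t_0$ is $u\alpha+f(x,y)=0$ with $f=b+t_0xy$. The critical point of $f$ at $0$ is isolated: for $t_0\neq0$ the Hessian is nondegenerate, and for $t_0=0$, $\partial_xb=\partial_yb=0$ forces $x=y=0$. So the threefold $t=t_0$ has an isolated singularity. Its section $x=y$ is $u\alpha+t_0x^2+2x^{m+2}=0$, of type $A_1$ or, if $t_0=0$, $A_{m+1}$. So it is an isolated cDV point, and the Lemma handles all centers that are points.

For the center equal to the closure of $\Sigma_j\cap U$, look at a point with $t\ne0$. There $b+txy=x'y'$, so $X$ is $\{u\alpha+x'y'=0\}\times\mathrm{disc}$, a node times a disc, which is terminal.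

**Step 2: the points of $C$ with $u\neq0$, and $C$ itself.** Set $u=t=1$. Then $X$ is $xy+v\,b(x,y)+w^3+s^3=0$. Since $b$ has order $m+2\ge3$, the Morse lemma with parameter $v$ gives $x'y'+w^3+s^3=0$. The threefold defined by this equation in $(x',y',w,s)$ has an isolated singularity, with section $w=s$ the $A_2$ point $x'y'+2w^3=0$. So it is isolated cDV (of type cA$_2$), hence terminal [KM, 5.38]. Thus $X$ is locally (isolated cA$_2$ point)$\times$disc, which is terminal. This handles these points and the center $C$.

**Step 3: above the point $q_0$ the discrepancies are at least $2$.** Set $v=t=1$. Then $X=Y/\mu_m$ near $q_0$, where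
$$Y:\quad xy+b(x,y)+u\,a(w,s)=0\quad\text{in }\mathbb C^5,$$
and $\mu_m$ acts on $(x,y,w,s,u)$ with weights $(1,1,1,1,-1)$. For $m=2$ dividing by $\mu_2$ costs a factor $2$, so discrepancy $1$ on $Y$ would not suffice. *Claim: $a(E,Y)\ge2$ for every $E$ with center $0$.*

Write $xy+b=x'y'$ in local analytic coordinates, and let $H_w,H_s,H_u$ be the divisors $w=0$, $s=0$, $u=0$ on $Y$. Then
$$H_w:\quad x'y'+us^3=0$$
is singular only along curves (if $x'=y'=0$ and $s^3=us^2=0$, then $s=0$), so it is a normal hypersurface. Being defined by a binomial, it is a toric threefold germ. Its toric divisors are $\{x'=s=0\}$, $\{y'=s=0\}$, $\{x'=u=0\}$, $\{y'=u=0\}$. At the generic point of the first, $x'=-us^3/y'$ with $u,y'$ invertible, so $s$ is a uniformizer. At the generic point of the third, $x'=-us^3/y'$ with $s,y'$ invertible, so $u$ is a uniformizer. The other two are symmetric. Thus $\mathrm{div}(s)+\mathrm{div}(u)$ on $H_w$ is the reduced sum of all toric divisors. A normal toric variety with its full reduced boundary is lc, so $(H_w,(H_s+H_u)|_{H_w})$ is lc. Since $H_w$ is normal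 and Cartier, the different is just this restriction. By Kawakita's inversion of adjunction for log canonicity (Invent. Math. 167 (2007)), $(Y,H_w+H_s+H_u)$ is lc near $0$. Therefore
$$a(E,Y)\ge-1+\mathrm{ord}_E(w)+\mathrm{ord}_E(s)+\mathrm{ord}_E(u)\ge-1+3=2,$$
as $w,s,u$ all vanish at the center $0$. This proves the claim.

**Step 4: descent to $q_0\in X$.** For $m=1$, $X=Y$ near $q_0$ and we are done. For $m=2$, $\mu_2$ acts by $-1$ on $\mathbb C^5$, so $Y\to X$ is étale off $0$. By [KM, proof of 5.20], for every $E$ with center $q_0$ there is $E'$ over $0\in Y$ with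
$$a(E',Y)+1=r\,(a(E,X)+1),\qquad r\in\{1,2\}.$$
So $a(E,X)+1\ge\frac32$ and $a(E,X)>0$. All centers have been treated: $X$ is terminal.

## 7. The function $x/y$ and the relation $[S_1]=[S_2]$

We exhibit $S_1-S_2$ as the divisor of a rational function on a threefold in $X^+$. Let
$$W=X^+\cap\{u=0\}=\{u=0,\ v\,b(x,y)+t\,xy=0\}.$$
It is integral, since the equation is linear in $v,t$ with coprime coefficients $b$ and $xy$. Neither $x$ nor $y$ vanishes identically on $W$, so $\varphi=x/y\in\mathbb C(W)^*$.

**Step 1: the support of $\mathrm{div}(\varphi)$.** If $x=0$ on $W$, then $vy^{m+2}=0$, so $v=0$ or $y=0$. Hence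
$$W\cap\{x=0\}=S_1\cup\Theta,\qquad W\cap\{y=0\}=S_2\cup\Theta,\qquad \Theta=\{u=x=y=0\}.$$
Here $\Theta$ is an irreducible surface: a $\mathbb P^1$-bundle, with fiber coordinates $(v,t)$, over $\mathbb P^1_{[w:s]}$.

**Step 2: the orders along $S_1$ and $S_2$.** At the generic point of $S_1$ we may set $y=t=1$. There $W$ is $x+v\,b(x,1)=0$, whose $x$-derivative at $x=v=0$ is $1$. So $W$ is smooth with $v$ among its coordinates, $S_1=\{v=0\}$, and $x=-v\cdot(\text{unit})$ because $b(0,1)=1$. Thus $\mathrm{ord}_{S_1}\varphi=1$, and by symmetry $\mathrm{ord}_{S_2}\varphi=-1$.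

**Step 3: the order along $\Theta$.** A direct computation would be awkward, since $W$ is singular along $\Theta$: both $b$ and $xy$ vanish there to order at least $2$. But the involution $x\leftrightarrow y$ preserves $W$ and $\Theta$ and sends $\varphi$ to $\varphi^{-1}$. So $\mathrm{ord}_\Theta\varphi=-\mathrm{ord}_\Theta\varphi=0$.

Hence $[S_1]-[S_2]=\mathrm{div}(\varphi)=0$ in $CH_2(X^+)$, and therefore
$$[S_1]=[S_2]\ne0\quad\text{in }H_4(X^+,\mathbb Q). \tag{5}$$
The class is nonzero because its degree against an ample class is positive.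

**A picture of the same relation.** For $[c:d]\in\mathbb P^1$, put $(x,y)=\rho\,(c,d)$ on $\{u=0\}$. The equation of $W$ becomes $\rho^2\big(v\rho^m\,b(c,d)+t\,cd\big)=0$. The second factor defines a family of surfaces over $\mathbb P^1$. At $[0:1]$ it is $v\rho^m=0$, which is $S_1+m\Theta$; at $[1:0]$ it is $S_2+m\Theta$. Both planes appear with the same extra piece $m\Theta$.

## 8. The fifth cohomology of $X$ and $X^+$

**Step 1: $H^5(X^+)=H^7(X^+)=0$.** We use $N=\pi^{-1}(P^\circ)$ from Section 5, Step 4. As a $\mathbb P^1$-bundle it has $H^j_c(N)=H^j_c(P^\circ)\oplus H^{j-2}_c(P^\circ)(-1)$. Removing three points does not affect compactly supported cohomology in degrees $\ge2$, so $H^j_c(P^\circ)=H^j(\mathbb P^3)$ for $j\ge2$. Hence $H^5_c(N)$, built from degrees $5$ and $3$, and $H^7_c(N)$, built from degrees $7$ and $5$, both vanish. The complement $\bigsqcup_{j=1}^3\mathbb P^2$ has no odd cohomology. From $H^i_c(N)\to H^i(X^+)\to H^i(\bigsqcup\mathbb P^2)$ for $i=5,7$ we get $H^5(X^+)=H^7(X^+)=0$.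

**Step 2: $H^5(X)=\mathbb Q(-2)$.** In the exact sequence of MHS
$$H^4(X^+)\to H^4(S)=\mathbb Q(-2)^2\to H^5_c(U)\to H^5(X^+)=0,$$
the first map is dual to $\mathbb Q[S_1]\oplus\mathbb Q[S_2]\to H_4(X^+)$, which has rank $1$ by (5). So $H^5_c(U)\cong\mathbb Q(-2)$. As $\dim C=1$, $H^4(C)=H^5(C)=0$, so $H^5(X)=H^5_c(U)\cong\mathbb Q(-2)$. Hence
$$\underline h^{2,3}(X)=\dim\mathrm{gr}_F^2H^5(X)=1,\qquad\underline h^{2,3}(X^+)=0 .$$
Also $H^7(X)=H^7_c(U)=H^7(X^+)=0$, because $H^6$ and $H^7$ of $C$ and of $S$ vanish.

This proves Theorem A in dimension 4. In the notation of Theorem B, $r=0$, $\delta(X)=0$, $r^+=2$, $\delta(X^+)=1$: the upper bound in part 3 is attained, so $r^+\le1$ cannot be relaxed to $r^+\le2$. By part 4, $X$ must fail to be a rational homology manifold along a codimension-3 locus. The loci are $C$ and the $\Sigma_j$, along which, by Section 6, $X$ is generically cA$_2\times$disc and node$\times$disc.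

## 9. Products with projective spaces

Let $n=4+k$ with $k\ge1$, and consider $X\times\mathbb P^k$ and $X^+\times\mathbb P^k$.

**Step 1: singularities and class groups.** If $\widetilde X\to X$ is a resolution, then $\widetilde X\times\mathbb P^k$ is a resolution of $X\times\mathbb P^k$ with the same positive discrepancies, so $X\times\mathbb P^k$ is terminal. Next, $\mathrm{Cl}(X\times\mathbb P^k)=\mathrm{Cl}(X)\oplus\mathbb Z$. Indeed, removing $X\times\mathbb P^{k-1}$ leaves $X\times\mathbb A^k$, whose class group is $\mathrm{Cl}(X)$; pullback from $X$ splits the sequence; and restriction to $\{\mathrm{pt}\}\times\mathbb P^k$, for a smooth point, shows that the hyperplane class has infinite order. The generators are pullbacks of $\mathbb Q$-Cartier classes, so $X\times\mathbb P^k$ is $\mathbb Q$-factorial. The same argument applies to $X^+$.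

**Step 2: the flop and the flip.** The map $g\times\mathrm{id}$ is small with normal target $Z\times\mathbb P^k$. By Step 1, $N_1(X\times\mathbb P^k)=N_1(X)\oplus N_1(\mathbb P^k)$, and a curve class is the pair of its two pushforwards. So the closed cone of curves is the product of the two closed cones. The nef class $\mathcal O(0,1)\boxtimes\mathcal O(1)$ is zero on $(\alpha,\beta)$ in this cone iff $\mathcal O(0,1)\cdot\alpha=0$ and $\beta=0$, that is, iff $\alpha\in\mathbb R_{\ge0}[C]$ and $\beta=0$. So it cuts out the extremal ray of $C\times\mathrm{pt}$. The curves of degree $0$ are the curves $C\times\mathrm{pt}$, which are exactly those contracted by $g\times\mathrm{id}$. On the fibers of $g\times\mathrm{id}$ and $g^+\times\mathrm{id}$ the canonical classes restrict as those of $X$ and $X^+$, so triviality and (anti)ampleness are inherited from Section 5. Therefore $X^+\times\mathbb P^k$ is the $(D\times\mathbb P^k)$-flop if $m=1$, and the flip if $m=2$.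

**Step 3: the numbers.** By Künneth, and since $2n-3=5+2k$,
$$H^{2n-3}(X\times\mathbb P^k)=\bigoplus_{i=0}^kH^{5+2(k-i)}(X)(-i).$$
For $i\le k-2$ the degree is at least $9>8$, so only $i=k$ and $i=k-1$ contribute. Taking $\mathrm{gr}_F^{n-2}$ with $n-2=2+k$,
$$\underline h^{n-2,n-1}(X\times\mathbb P^k)=\underline h^{2,3}(X)+\underline h^{3,4}(X)=1+0=1,$$
using $H^7(X)=0$. The same computation for $X^+$, with $H^5(X^+)=H^7(X^+)=0$, gives $0$. So (a), with $m=1$, and (b), with $m=2$, fail for every $n\ge4$. $\blacksquare$
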